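# When the Drinfeld element of $D(H)$ is semisimple

## Group algebras and rotations of tuples

Let $G$ be a finite group and $k$ a field. Consider the algebra $D(kG)$ with basis $\delta_a g$ ($a,g\in G$). Here the $\delta_a$ are orthogonal idempotents with sum $1$, the elements $g$ multiply as in $G$, and $g\,\delta_a=\delta_{gag^{-1}}\,g$. It contains the element
$$u=\sum_{g\in G}\delta_{g^{-1}}\,g .$$
An element $y$ of a finite-dimensional $k$-algebra is called semisimple if $f(y)=0$ for some polynomial $f\in k[t]$ with distinct roots in $\bar k$. What does semisimplicity of $u$ say about $G$ and $k$?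

**Proposition 1.** If $u\in D(kG)$ is semisimple, then $|G|\neq 0$ in $k$. Consequently $kG$ is semisimple, and the function algebra $k^G=(kG)^*$ is semisimple as well.

**Step 1: powers of $u$.** We want to turn a condition on $u$ into conditions on group elements. We have
$$\delta_{g^{-1}}g\cdot\delta_{h^{-1}}h=\delta_{g^{-1}}\delta_{gh^{-1}g^{-1}}\,gh ,$$
which is zero unless $gh^{-1}g^{-1}=g^{-1}$, that is, unless $h=g$; in that case it is $\delta_{g^{-1}}g^2$. Also $g$ commutes with $\delta_{g^{-1}}$. Hence $u^n=\sum_g\delta_{g^{-1}}g^n$ for all $n\ge0$, and $f(u)=\sum_g\delta_{g^{-1}}f(g)$ for every polynomial $f$. So $f(u)=0$ if and only if $f(g)=0$ in $kG$ for every $g\in G$.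

If $g$ has order $m$, then $1,g,\dots,g^{m-1}$ are linearly independent, so the minimal polynomial of $g$ is $t^m-1$. In characteristic $0$ there is nothing to prove. In characteristic $p>0$, the polynomial $t^m-1$ has distinct roots exactly when $p\nmid m$. So if $u$ is semisimple, all element orders are prime to $p$. Let $N$ be their least common multiple; then $p\nmid N$, and $g^N=1$ for all $g$, that is, $u^N=1$.

**Step 2: counting.** We want to deduce $p\nmid|G|$. This is Cauchy's theorem, but we prove it in a form that we can imitate. Choose a power $q>1$ of $p$ with $q\equiv1\pmod N$; it exists because $p$ is invertible modulo $N$. Let $G$ act on $G^q$ by left multiplication on all entries, and let $X=G\backslash G^q$, a set with $|G|^{q-1}$ elements. The rotation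
$$t:[g_0,\dots,g_{q-1}]\mapsto[g_1,\dots,g_{q-1},g_0]$$
is well defined on $X$, and $t^q=\mathrm{id}$. A class is fixed by $t$ if and only if there is $a\in G$ with $g_{i+1}=ag_i$ for all $i$ modulo $q$. Then $a^q=1$. But $a^q=a$ because $a^N=1$ and $q\equiv 1\pmod N$. So $a=1$ and all the $g_i$ are equal. Hence $t$ has exactly one fixed point. All other $t$-orbits have size divisible by $p$, so
$$|G|^{q-1}\equiv1\pmod p ,$$
and $p\nmid|G|$. Now $kG$ is semisimple by Maschke's theorem, and $k^G\cong k\times\cdots\times k$ always is. $\square$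

In linear terms: $t$ permutes the basis $X$ of $k[X]$, and we used $\operatorname{Tr}(t^q)=|X|$, $\operatorname{Tr}(t)=1$ and $\operatorname{Tr}(t^q)=\operatorname{Tr}(t)^q$, the last because, in characteristic $p$,
$$\operatorname{Tr}(A^p)=\operatorname{Tr}(A)^p\quad\text{for every square matrix }A, \tag{1}$$
as one sees from $\sum\lambda_i^p=(\sum\lambda_i)^p$ for the eigenvalues $\lambda_i\in\bar k$.

Replace $kG$ by an arbitrary finite-dimensional Hopf algebra $H$ and ask the same question. Four things change. There are no group elements, so $g^N=1$ must become an identity in $H$; it will be twisted by powers of $S^2$. The number $|G|$ must be replaced by something that controls semisimplicity of both $H$ and $H^*$. There are no points to count, so the fixed-point count must become a trace, and it is not clear that a rotation still acts on a quotient like $k[X]$. Finally, in characteristic $0$ there is no $p$ to count with, and $u$ need not have finite order a priori.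

## The Drinfeld double, its element $u$, and the theorem

Throughout, $H$ is a finite-dimensional Hopf algebra over a field $k$ with antipode $S$, which is bijective since $\dim H<\infty$. We write $\Delta_n(x)=x_{(1)}\otimes\cdots\otimes x_{(n)}$ and $\varphi=S^2$, a Hopf algebra automorphism of $H$. For $f\in H^*$ and $a,b\in H$ we write $f(a\,?\,b)$ for the functional $x\mapsto f(axb)$.

**Definition (Drinfeld double).** $D(H)=H^{*\,\mathrm{cop}}\bowtie H$ contains $H$ and $H^{*\,\mathrm{cop}}$ as Hopf subalgebras, the multiplication map $H^*\otimes H\to D(H)$, $f\otimes h\mapsto fh$, is bijective, and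
$$hf=f\big(S^{-1}(h_{(3)})\,?\,h_{(1)}\big)\,h_{(2)} . \tag{2}$$
The product of $H^*$ is $(ff')(x)=f(x_{(1)})f'(x_{(2)})$ with unit $\varepsilon$. If $f(xy)=f_{(1)}(x)f_{(2)}(y)$, then $\Delta_D(f)=f_{(2)}\otimes f_{(1)}$. The antipode $S_D$ of $D(H)$ extends $S$, and $S_D(f)=f\circ S^{-1}$ on $H^*$.

For a basis $\{h_i\}$ of $H$ with dual basis $\{h^i\}$, the element $R=\sum_i h_i\otimes h^i\in D(H)\otimes D(H)$ is a universal $R$-matrix. Recall that an invertible $R\in A\otimes A$ makes a Hopf algebra $A$ quasitriangular if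
$$(\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R=R_{13}R_{12},\qquad R\,\Delta(a)=\Delta^{\mathrm{op}}(a)\,R. \tag{3}$$
The Drinfeld element is $u_R=\sum S(R^{(2)})R^{(1)}$. We shall use the following standard facts, due to Drinfeld:
$$u_R\,y\,u_R^{-1}=S^2(y),\qquad u_R^{-1}=\sum R^{(2)}S^2(R^{(1)}),\qquad\Delta(u_R)=(R_{21}R)^{-1}(u_R\otimes u_R), \tag{4}$$
$$R^{-1}=(S\otimes\mathrm{id})R,\qquad(S\otimes S)R=R,\qquad R_{21}^{-1}\text{ is again a quasitriangular structure on }A. \tag{5}$$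
For $D(H)$ we write simply
$$u=\sum_iS_D(h^i)\,h_i .$$
For $H=kG$, (2) reads $g\delta_a=\delta_{gag^{-1}}g$, and $S_D(\delta_g)=\delta_{g^{-1}}$, so $u$ is the element of the previous section.

The element $u$ is said to be semisimple in the regular representation if left multiplication $L_u$ on $D(H)$ is diagonalizable over $\bar k$. Since $f(L_u)=L_{f(u)}$, which vanishes exactly when $f(u)=0$, this agrees with the definition above: the minimal polynomial of $u$ has distinct roots in $\bar k$.

The question comes from Pavel Etingof and Shlomo Gelaki, "On the exponent of finite-dimensional Hopf algebras", arXiv:math/9812151 (1998): if $u$ is semisimple in the regular representation, must $H$ and $H^*$ be semisimple, in characteristic $0$ and in characteristic $p$? The answer is yes in both cases.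

**Theorem 2.** Let $H$ be a finite-dimensional Hopf algebra over a field $k$ of any characteristic. If $u\in D(H)$ is semisimple, then $\operatorname{Tr}(S^2)\neq0$ in $k$; consequently $H$ and $H^*$ are semisimple.

## The trace of $S^2$ detects semisimplicity

This section finds the replacement for $|G|$. We recall the facts of Larson–Sweedler on integrals. A left integral of $H$ is a $\Lambda\in H$ with $h\Lambda=\varepsilon(h)\Lambda$ for all $h$; a right integral of $H^*$ is a $\lambda\in H^*$ with $\lambda(x_{(1)})x_{(2)}=\lambda(x)1$ for all $x$. Nonzero integrals on either side exist and are unique up to scalars; for $\lambda\ne0$ the form $(x,y)\mapsto\lambda(xy)$ is nondegenerate. Maschke's theorem in this setting says: $H$ is semisimple if and only if $\varepsilon(\Lambda)\ne0$ for a nonzero left (equivalently, right) integral $\Lambda$ of $H$. Applied to $H^*$, whose counit is $f\mapsto f(1)$, it says that $H^*$ is semisimple if and only if $\lambda(1)\neq0$. For $H=kG$ one may take $\Lambda=\sum_gg$ and $\lambda=\delta_1$;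 then $\varepsilon(\Lambda)=|G|$ and $\lambda(1)=1$.

**Lemma 3 (Larson–Radford).** $\operatorname{Tr}(S^2)\neq0$ in $k$ if and only if $H$ and $H^*$ are both semisimple.

**Step 1: normalization.** Let $\Lambda,\lambda$ be nonzero as above. If $\lambda(\Lambda)=0$, then $\lambda(h\Lambda)=\varepsilon(h)\lambda(\Lambda)=0$ for all $h$, contradicting nondegeneracy. So we may assume $\lambda(\Lambda)=1$.

**Step 2: a formula for all traces.** For $a\in H$,
$$\Lambda_{(1)}\otimes a\Lambda_{(2)}=S(a_{(1)})a_{(2)}\Lambda_{(1)}\otimes a_{(3)}\Lambda_{(2)}=S(a)\Lambda_{(1)}\otimes\Lambda_{(2)} .$$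
The last equality holds because $a_{(2)}\Lambda_{(1)}\otimes a_{(3)}\Lambda_{(2)}$ is $\Delta$ of a product of the form $b\Lambda=\varepsilon(b)\Lambda$. Apply $\lambda\otimes\mathrm{id}$; since $\lambda(\Lambda_{(1)})\Lambda_{(2)}=\lambda(\Lambda)1=1$, we get
$$a=\lambda\big(S(a)\Lambda_{(1)}\big)\Lambda_{(2)}\qquad(a\in H).$$
Put $f(a)$ in place of $a$. This writes $f\in\operatorname{End}(H)$ as a sum of rank-one maps $a\mapsto\lambda(S(f(a))\Lambda_{(1)})\Lambda_{(2)}$, so $\operatorname{Tr}(f)=\lambda\big(S(f(\Lambda_{(2)}))\Lambda_{(1)}\big)$.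

**Step 3: the case $f=S^{-2}$.** Since $S^{-1}(\Lambda_{(2)})\Lambda_{(1)}=\varepsilon(\Lambda)1$ (apply $S$ to check), we get $\operatorname{Tr}(S^{-2})=\varepsilon(\Lambda)\lambda(1)$. By Maschke's theorem this is nonzero if and only if $H$ and $H^*$ are semisimple.

**Step 4: from $S^{-2}$ to $S^2$.** Apply Step 3 to $H^{\mathrm{op}}$, whose antipode is $S^{-1}$. It gives that $\operatorname{Tr}(S^2)\ne0$ if and only if $H^{\mathrm{op}}$ and $(H^{\mathrm{op}})^*$ are semisimple. The algebra $H^{\mathrm{op}}$ is semisimple exactly when $H$ is, and $(H^{\mathrm{op}})^*$ is $H^*$ as an algebra, because $H$ and $H^{\mathrm{op}}$ have the same coalgebra. $\square$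

So the goal is $\operatorname{Tr}(S^2)\neq0$. The dimension of $H$ would not do as a replacement. For $\operatorname{char}k\neq2$ consider Sweedler's algebra: generators $g,x$ with $g^2=1$, $x^2=0$, $xg=-gx$, $\Delta(g)=g\otimes g$, $\Delta(x)=x\otimes1+g\otimes x$, $S(g)=g$, $S(x)=-gx$, and basis $1,g,x,gx$. Then $S^2(x)=-S(x)S(g)=gxg=-x$ and $S^2(gx)=-gx$. So $\operatorname{Tr}(S^2)=0$ although $\dim H=4\neq0$ in $k$. Indeed $H$ is not semisimple, because $Hx$ is a nonzero ideal of square zero.

## Powers of $u$ and twisted powers in $H$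

This section translates $u^n=1$ into an identity in $H$. For $n\ge1$ put
$$P_n(x)=x_{(1)}\,\varphi^{-1}(x_{(2)})\cdots\varphi^{-(n-1)}(x_{(n)}) .$$
For $x=g\in G$ in $kG$ this is $g^n$.

**Lemma 4.** $u^n=\sum_jS_D(h^j)P_n(h_j)$ (Etingof–Gelaki's formula). If $u^n=1$, then $P_n(x)=\varepsilon(x)1$ for all $x\in H$, and $S^{2n}=\mathrm{id}_H$.

**Step 1: the formula.** For $n=1$ it is the definition of $u$. By (4), $hu^n=u^n\varphi^{-n}(h)$ for $h\in H$. By induction,
$$u^{n+1}=\sum_iS_D(h^i)h_iu^n=\sum_iS_D(h^i)\,u^n\,\varphi^{-n}(h_i)=\sum_{i,j}S_D(h^i)S_D(h^j)P_n(h_j)\varphi^{-n}(h_i).$$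
Here $S_D(h^i)S_D(h^j)=S_D(h^jh^i)$. By the definition of the product of $H^*$, $\sum_{i,j}h^jh^i\otimes h_j\otimes h_i=\sum_kh^k\otimes h_{k(1)}\otimes h_{k(2)}$. So
$$u^{n+1}=\sum_kS_D(h^k)\,P_n(h_{k(1)})\,\varphi^{-n}(h_{k(2)})=\sum_kS_D(h^k)P_{n+1}(h_k).$$

**Step 2: the consequence.** The map $S_D$ restricts to a bijection of $H^*$ fixing $\varepsilon=1$, and $H^*\otimes H\to D(H)$ is bijective. So $u^n=1$ gives $\sum_jh^j\otimes P_n(h_j)=\varepsilon\otimes1$; evaluating the first factor at $x$ gives $P_n(x)=\varepsilon(x)1$. Finally $S^{2n}$ is conjugation by $u^n$ restricted to $H$, hence the identity. $\square$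

Let us test Theorem 2 on Sweedler's algebra, where $u$ should fail to be semisimple. Here $\varphi(g)=g$, $\varphi(x)=-x$, $\varphi(gx)=-gx$, and
$$\Delta_n(x)=\sum_{i=0}^{n-1}g^{\otimes i}\otimes x\otimes1^{\otimes(n-1-i)},\qquad\Delta_n(gx)=\sum_{i=0}^{n-1}1^{\otimes i}\otimes gx\otimes g^{\otimes(n-1-i)} .$$
For $n=2m$ we get $P_{2m}(1)=P_{2m}(g)=1$ and
$$P_{2m}(x)=\sum_{i=0}^{2m-1}(-1)^ig^ix=m(1-g)x,\qquad P_{2m}(gx)=\sum_{i=0}^{2m-1}(-1)^i\,gx\,g^{2m-1-i}=-\sum_{i=0}^{2m-1}g^ix=-m(1+g)x,$$
using $gx\,g^{2m-1-i}=-(-1)^ig^ix$. Let $\beta_1,\beta_g,\beta_x,\beta_{gx}$ be the dual basis; then $\beta_1+\beta_g=\varepsilon$. Lemma 4 gives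
$$u^{2m}=1+m\nu,\qquad\nu=S_D(\beta_x)(1-g)x-S_D(\beta_{gx})(1+g)x ,$$
and $\nu\neq0$ because $S_D(\beta_x),S_D(\beta_{gx})$ are linearly independent in $H^*$. From $1+2\nu=u^4=(u^2)^2=(1+\nu)^2$ we get $\nu^2=0$. If $u$ were semisimple, so would be $u^2-1=\nu$; but a semisimple nilpotent element is $0$. So $u$ is not semisimple, as the theorem predicts.

## A quotient of $H^{\otimes q}$ and its twisted rotation

Now we build the analogue of $k[X]$ and of $t$. Fix $q\ge2$ and put $n=q-1$. Let $H$ act on $H^{\otimes m}$ diagonally, $a\cdot(w_1\otimes\cdots\otimes w_m)=a_{(1)}w_1\otimes\cdots\otimes a_{(m)}w_m$, and let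
$$Q=H^{\otimes q}\big/\big(\ker\varepsilon\cdot H^{\otimes q}\big),$$
with slots numbered $0,1,\dots,n$. Write $\equiv$ for equality in $Q$; thus $a\cdot w\equiv\varepsilon(a)w$. For $H=kG$ this is $k[G\backslash G^q]$.

**Lemma 5.** (a) For $F\in H^{\otimes n}$ and $a,y\in H$,
$$(a\cdot F)\otimes y\equiv F\otimes S(a)y,\qquad a\otimes F\equiv1\otimes S(a)\cdot F. \tag{6}$$
(b) The map $F\mapsto[1\otimes F]$ is an isomorphism $H^{\otimes n}\to Q$.
(c) The operator $T(w_0\otimes\cdots\otimes w_n)=w_1\otimes\cdots\otimes w_n\otimes\varphi(w_0)$ and the operator $\varphi^{\otimes q}$ both descend to $Q$. They commute, and $T^q=\varphi^{\otimes q}$.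

**Proof of (a).** The purpose is to move elements between slots. We have $a_{(1)}\cdot\big(F\otimes S(a_{(2)})y\big)=(a_{(1)}\cdot F)\otimes a_{(2)}S(a_{(3)})y=(a\cdot F)\otimes y$, and in $Q$ the left side is $F\otimes S(a)y$. Likewise $a_{(1)}\cdot\big(1\otimes S(a_{(2)})\cdot F\big)=a_{(1)}\otimes a_{(2)}S(a_{(3)})\cdot F=a\otimes F$, and in $Q$ the left side is $1\otimes S(a)\cdot F$.

**Proof of (b).** This gives coordinates on $Q$. The map $a\otimes F\mapsto S(a)\cdot F$ sends $b\cdot(a\otimes F)=b_{(1)}a\otimes b_{(2)}\cdot F$ to $S(a)S(b_{(1)})b_{(2)}\cdot F=\varepsilon(b)S(a)\cdot F$. So it kills $\ker\varepsilon\cdot H^{\otimes q}$ and induces a map $Q\to H^{\otimes n}$. It sends $[1\otimes F]$ to $F$; and by (6), $[1\otimes S(a)\cdot F]=[a\otimes F]$. So the two maps are mutually inverse.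

**Proof of (c).** Put $F=w_1\otimes\cdots\otimes w_n$. By (6),
$$T\big(a\cdot(w_0\otimes F)\big)=(a_{(2)}\cdot F)\otimes S^2(a_{(1)})S^2(w_0)\equiv F\otimes S(a_{(2)})S^2(a_{(1)})S^2(w_0),$$
and $S(a_{(2)})S^2(a_{(1)})=S\big(S(a_{(1)})a_{(2)}\big)=\varepsilon(a)1$. So $T(a\cdot w)\equiv\varepsilon(a)T(w)$, and $T$ descends. Since $\varphi^{\otimes q}(a\cdot w)=\varphi(a)\cdot\varphi^{\otimes q}(w)$ and $\varepsilon\varphi=\varepsilon$, so does $\varphi^{\otimes q}$. The rest is clear: after $q$ rotations each entry is back in its slot and has met one $\varphi$. $\square$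

The twist by $\varphi$ in $T$ is needed. For Sweedler's algebra, the untwisted rotation sends $x\cdot1^{\otimes q}\equiv0$ to an element which by (6) is $\equiv1^{\otimes n}\otimes S(x_{(2)})x_{(1)}$. Here $S(x_{(2)})x_{(1)}=x+S(x)g=x-gxg=2x$, and $[1^{\otimes n}\otimes2x]\ne0$ by (b). So the untwisted rotation does not descend to $Q$.

To compute traces we need one piece of bookkeeping.

**Lemma 6 (traces along a chain).** Let $V$ be a finite-dimensional vector space with basis $\mathcal B$, let $s_1,\dots,s_n$ be an ordering of $\{1,\dots,n\}$, and let $\Psi\in\operatorname{End}(V^{\otimes n})$. Suppose that for each $b\in\mathcal B$ there are finitely many tuples $(v^\alpha;A_1^\alpha,\dots,A_{n-1}^\alpha)$ with $v^\alpha\in V$, $A^\alpha_m\in\operatorname{End}(V)$, such that whenever $w_{s_n}=b$,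
$$\Psi(w_1\otimes\cdots\otimes w_n)=\sum_\alpha w_1^\alpha\otimes\cdots\otimes w_n^\alpha,\qquad w^\alpha_{s_1}=v^\alpha,\quad w^\alpha_{s_{m+1}}=A^\alpha_m(w_{s_m})\ \ (1\le m<n).$$
Let $L\in\operatorname{End}(V)$ be given by $L(b)=\sum_\alpha A^\alpha_{n-1}\cdots A^\alpha_1v^\alpha$. Then $\operatorname{Tr}(\Psi)=\operatorname{Tr}(L)$.

**Proof.** The trace is the sum over all choices of $b_1,\dots,b_n\in\mathcal B$ (with $b_s$ in slot $s$) and all $\alpha$ of
$$\langle b_{s_1}^*,v^\alpha\rangle\,\langle b_{s_2}^*,A_1^\alpha b_{s_1}\rangle\cdots\langle b_{s_n}^*,A^\alpha_{n-1}b_{s_{n-1}}\rangle .$$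
Fix $b_{s_n}=b$ and $\alpha$. Since $\sum_{b_{s_1}}\langle b_{s_1}^*,v^\alpha\rangle b_{s_1}=v^\alpha$, summing over $b_{s_1}$ replaces $b_{s_1}$ by $v^\alpha$. Then summing over $b_{s_2}$ replaces $b_{s_2}$ by $A_1^\alpha v^\alpha$, and so on. We are left with $\langle b^*,A_{n-1}^\alpha\cdots A_1^\alpha v^\alpha\rangle$. Summing over $\alpha$ and $b$ gives $\operatorname{Tr}(L)$. $\square$

In words: start with the slot whose output depends only on $x=w_{s_n}$, substitute each output as the input of the same slot, and follow the chain until slot $s_n$; the trace is that of the resulting map $x\mapsto L(x)$. For example, the flip $w_1\otimes w_2\mapsto w_2\otimes w_1$ on $V^{\otimes2}$ has chain $1,2$ with $x=w_2$: slot $1$ receives $x$, slot $2$ receives $w_1$. So $L=\mathrm{id}$ and the trace is $\dim V$, as it should be.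

## Rotation by one slot reaches only $S^4$

Assume $\operatorname{char}k=p$, $u^N=1$ and $p\nmid N$, let $q>1$ be a power of $p$ with $q\equiv1\pmod N$, and copy the group argument. For an integer $c$ put $U_c=(\varphi^c)^{\otimes q}\,T$ on $Q$. By Lemma 4, $\varphi^N=\mathrm{id}$, so
$$U_c^q=(\varphi^{cq})^{\otimes q}\,T^q=(\varphi^{cq+1})^{\otimes q}=(\varphi^{c+1})^{\otimes q}.$$
In the coordinates of Lemma 5(b) this is $(\varphi^{c+1})^{\otimes n}$, and $\operatorname{Tr}(U_c^q)=\operatorname{Tr}(\varphi^{c+1})^n$.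

Now the trace of $U_c$. In coordinates, $w_0=1$; put $x=w_1$. After applying $U_c$, slot $0$ contains $\varphi^c(x)$, slot $i$ contains $\varphi^c(w_{i+1})$ for $1\le i\le n-1$, and slot $n$ contains $1$. Removing the entry of slot $0$ by (6) gives the output
$$S\varphi^c(x_{(n+1-i)})\,\varphi^c(w_{i+1})\ \text{ in slot } i\ (1\le i\le n-1),\qquad S\varphi^c(x_{(1)})\ \text{ in slot } n .$$
The chain is $n,n-1,\dots,1$, and Lemma 6 gives $\operatorname{Tr}(U_c)=\operatorname{Tr}(L_c)$ with
$$L_c(x)=S\varphi^c(x_{(n)})\,S\varphi^{2c}(x_{(n-1)})\cdots S\varphi^{nc}(x_{(1)})=S\varphi^{nc}\Big(x_{(1)}\varphi^{-c}(x_{(2)})\cdots\varphi^{-(n-1)c}(x_{(n)})\Big).$$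

If $c=0$, then $\operatorname{Tr}(U_0^q)=\operatorname{Tr}(S^2)^n$ is what we want, but $L_0(x)=S(x_{(1)}\cdots x_{(n)})$ is built from an untwisted power, while the hypothesis $u^N=1$ is about the twisted powers $P_n$. If $c=1$, then $L_1(x)=S\varphi^n(P_n(x))=\varepsilon(x)1$ because $N\mid n$, so $\operatorname{Tr}(U_1)=1$; but now $\operatorname{Tr}(U_1^q)=\operatorname{Tr}(S^4)^n$. By (1) we have proved $\operatorname{Tr}(S^4)^{q-1}=1$, and this is not enough: for Sweedler's algebra $S^4=\mathrm{id}$ and $\operatorname{Tr}(S^4)=4\neq0$, yet the algebra is not semisimple. When $S^2=\mathrm{id}$ the two choices agree and the argument is complete; in general the power and the trace ask for different twists.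

The way out is to keep $c=1$, which the twisted powers demand, and rotate by $r$ slots instead of one. Then the $q$-th power is $(\varphi^{q+r})^{\otimes q}$, which is $\varphi^{\otimes q}$ as soon as $r\equiv0\pmod N$. So take $r=N$. The chain now winds around the slots $r$ times, each time in steps of $r$, and each lap has $l=n/N$ slots; for the hypothesis to apply to a lap we want $u^l=1$, so we ask for $N\mid l$, that is, $q\equiv1\pmod{N^2}$.

## Rotation by $N$ slots

**Proposition 7.** Let $\operatorname{char}k=p>0$ and $u^N=1$ with $p\nmid N$. Let $q>1$ be a power of $p$ with $q\equiv1\pmod{N^2}$ (such $q$ exists). Then $\operatorname{Tr}(S^2)^{q-1}=1$. In particular $\operatorname{Tr}(S^2)\neq0$.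

Such a $q$ exists because $p$ is invertible modulo $N^2$. Put
$$n=q-1,\qquad r=N,\qquad l=n/N,$$
so that $n=rl$, $1\le r\le n$ and $N\mid l$. Then $u^l=1$, and Lemma 4 gives $P_l(x)=\varepsilon(x)1$ and $\varphi^N=\mathrm{id}$. With $Q$ and $T$ as in Lemma 5, let $U=\varphi^{\otimes q}T^r$ on $Q$. Explicitly,
$$U(w_0\otimes\cdots\otimes w_n)=\varphi(w_r)\otimes\cdots\otimes\varphi(w_n)\otimes\varphi^2(w_0)\otimes\cdots\otimes\varphi^2(w_{r-1}). \tag{7}$$

**Step 1: the trace of $U^q$.** Since $T^q=\varphi^{\otimes q}$ commutes with everything in sight, $U^q=(\varphi^q)^{\otimes q}(T^q)^r=(\varphi^{q+r})^{\otimes q}$. Here $q+r\equiv1\pmod N$, so $U^q=\varphi^{\otimes q}$. It sends $[1\otimes F]$ to $[1\otimes\varphi^{\otimes n}(F)]$. Hence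
$$\operatorname{Tr}(U^q)=\operatorname{Tr}(S^2)^n. \tag{8}$$

**Step 2: $U$ in coordinates.** We want to apply Lemma 6. Start from $1\otimes w_1\otimes\cdots\otimes w_n$, so $w_0=1$, and put $x=w_r$. By (7), slot $0$ of the result contains $\varphi(x)$, slot $i$ contains $\varphi(w_{i+r})$ for $1\le i\le n-r$, and slot $n-r+1+j$ contains $\varphi^2(w_j)$ for $0\le j\le r-1$. We remove $\varphi(x)$ from slot $0$ by (6). Since $S$ reverses coproducts, $\Delta_n(S\varphi(x))=S\varphi(x_{(n)})\otimes\cdots\otimes S\varphi(x_{(1)})$, so slot $i$ is multiplied on the left by $S\varphi(x_{(n+1-i)})$. The output $w'_1\otimes\cdots\otimes w'_n$ (with summation over the components of $\Delta_n(x)$ understood) is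
$$\begin{aligned}w'_i&=S\varphi(x_{(n+1-i)})\,\varphi(w_{i+r})&&(1\le i\le n-r),\\ w'_{n-r+1}&=S\varphi(x_{(r)}),\\ w'_{n-r+1+j}&=S\varphi(x_{(r-j)})\,\varphi^2(w_j)&&(1\le j\le r-1).\end{aligned}\tag{9}$$

**Step 3: the chain.** We check the hypothesis of Lemma 6 with $s_n=r$. By (9), each input $w_s$ with $s\ne r$ occurs in exactly one output slot $\sigma(s)$, and linearly: $\sigma(s)=s-r$ if $s>r$, and $\sigma(s)=n-r+1+s$ if $s<r$. The only output that involves $x$ alone is in slot $n-r+1=r(l-1)+1$. Starting there, $\sigma$ subtracts $r$ until it reaches slot $1$; from slot $j<r$ it jumps to slot $r(l-1)+j+1$. So it runs through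
$$r(l-1)+1,\ r(l-2)+1,\ \dots,\ 1;\quad r(l-1)+2,\ \dots,\ 2;\quad\dots;\quad r(l-1)+r,\ \dots,\ r ,$$
which is every slot exactly once, ending at slot $r$. For a basis vector $x$, the index $\alpha$ of Lemma 6 runs over the terms of a fixed expression of $\Delta_n(x)$ as a sum of pure tensors. So $\operatorname{Tr}(U)=\operatorname{Tr}(L)$, where $L(x)=v_r$ is obtained by solving (9) with $w_s=w_s'=v_s$ along the chain.

For instance, if $N=2$ and $p=q=5$, then $n=4$, $r=l=2$, the chain is $3,1,4,2$, and
$$v_3=S\varphi(x_{(2)}),\quad v_1=S\varphi(x_{(4)})\varphi(v_3),\quad v_4=S\varphi(x_{(1)})\varphi^2(v_1),\quad v_2=S\varphi(x_{(3)})\varphi(v_4).$$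
Hence $v_1=S\varphi^2\big(x_{(2)}\varphi^{-1}(x_{(4)})\big)$ and $v_2=S\varphi^2\big(x_{(1)}\varphi^{-1}(x_{(3)})\big)\,\varphi^3(v_1)$. The two arguments are the two tensor factors of $\Delta(x_{(1)})\,\Delta(\varphi^{-1}(x_{(2)}))=\Delta(P_2(x))$.

**Step 4: one lap.** Now we do this in general. Put $v_0=1$ and fix $0\le j\le r-1$. By (9) the lap through the slots congruent to $j+1$ modulo $r$ starts with
$$v_{r(l-1)+1+j}=S\varphi(x_{(r-j)})\,\varphi^2(v_j).$$
Each next slot is $i=r(l-m)+1+j$ with $m=2,\dots,l$; there $n+1-i=mr-j$, and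
$$v_i=S\varphi(x_{(mr-j)})\,\varphi(v_{i+r}) .$$
So each step applies one more $\varphi$ to everything accumulated so far and puts a new factor on the left. At $m=l$ we reach slot $j+1$:
$$v_{j+1}=S\varphi(x_{(lr-j)})\,S\varphi^2(x_{((l-1)r-j)})\cdots S\varphi^l(x_{(r-j)})\,\varphi^{l+1}(v_j).$$
Since $S$ is an anti-automorphism commuting with $\varphi$, this says
$$v_{j+1}=S\varphi^l\big(z^{(r-j)}\big)\,\varphi^{l+1}(v_j),\qquad z^{(i)}=x_{(i)}\,\varphi^{-1}(x_{(r+i)})\,\varphi^{-2}(x_{(2r+i)})\cdots\varphi^{-(l-1)}(x_{((l-1)r+i)}) \tag{10}$$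
for $1\le i\le r$; with $i=r-j$ the indices $r-j,2r-j,\dots,lr-j$ are $i,r+i,\dots,(l-1)r+i$.

**Step 5: all laps together are one twisted power.** Group the $n=rl$ components of $\Delta_n(x)$ into $l$ consecutive blocks of length $r$; block $m$ is $\Delta_r(x_{(m)})$, where now $x_{(1)}\otimes\cdots\otimes x_{(l)}=\Delta_l(x)$. The element $z^{(i)}$ multiplies the $i$-th entries of the blocks. Since $\Delta_r$ is multiplicative and commutes with $\varphi$,
$$z^{(1)}\otimes\cdots\otimes z^{(r)}=\Delta_r(x_{(1)})\,\Delta_r(\varphi^{-1}(x_{(2)}))\cdots\Delta_r(\varphi^{-(l-1)}(x_{(l)}))=\Delta_r(P_l(x))=\varepsilon(x)\,1\otimes\cdots\otimes1 .$$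
By (10) applied for $j=0,\dots,r-1$, the element $L(x)=v_r$ is the value of a multilinear expression at $z^{(1)},\dots,z^{(r)}$, summed over components. So it depends linearly on $z^{(1)}\otimes\cdots\otimes z^{(r)}$, and at $1\otimes\cdots\otimes1$ it equals $1$. Hence $L(x)=\varepsilon(x)1$, and
$$\operatorname{Tr}(U)=\operatorname{Tr}\big(x\mapsto\varepsilon(x)1\big)=\varepsilon(1)=1. \tag{11}$$

**Step 6: conclusion.** Since $q$ is a power of $p$, (1) gives $\operatorname{Tr}(U^q)=\operatorname{Tr}(U)^q$. With (8) and (11), $\operatorname{Tr}(S^2)^{q-1}=1$. $\square$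

## Passing to a finite field

We prove Theorem 2. Proposition 7 needs $u^N=1$ with $p\nmid N$; over a finite field this follows from semisimplicity, so the aim is to move to a finite field without losing separability.

**Step 1: a finitely generated ring of definition.** Let $f\in k[t]$ be the monic minimal polynomial of $u$. It has distinct roots in $\bar k$, so $af+bf'=1$ for some $a,b\in k[t]$. Let $B\subset k$ be the subring generated by $1$, by the structure constants of $H$ in a basis $\{h_i\}$ (of multiplication, unit, comultiplication, counit, $S$ and $S^{-1}$), and by the coefficients of $f,a,b$. It is a domain, finitely generated as a ring. Then $H_B=\bigoplus_iBh_i$ is a Hopf algebra over $B$ with bijective antipode: the axioms hold because they hold in $H$. By (2), the structure constants of $D(H)$ in the basis $h^ih_j$ are polynomials with integer coefficients in those of $H$, and the coordinates of $S_D(h^i)=h^i\circ S^{-1}$ are matrix entries of $S^{-1}$. So $D(H_B)=\bigoplus_{i,j}B\,h^ih_j\subset D(H)$ is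 a $B$-subalgebra, it contains $u=\sum_iS_D(h^i)h_i$, and $f(u)=0$ holds in it.

**Step 2: reduction.** Let $\mathfrak m\subset B$ be a maximal ideal. By the Nullstellensatz for finitely generated rings, $F=B/\mathfrak m$ is a finite field, say of characteristic $p$. Put $H_F=H_B\otimes_BF$, a Hopf algebra over $F$. The same integer polynomials give the structure constants of its double, so $D(H_F)=D(H_B)\otimes_BF$, and the Drinfeld element $u_F$ of $D(H_F)$ is the image of $u$. Writing bars for reduction modulo $\mathfrak m$, we have $\bar f(u_F)=0$ and $\bar a\bar f+\bar b\bar f'=1$, so $\bar f$ has distinct roots in $\bar F$.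

**Step 3: finite order.** The algebra $F[t]/(\bar f)$ is a finite product of finite fields of characteristic $p$, hence so is its quotient $F[u_F]$. The element $u_F$ is invertible in $D(H_F)$, and its inverse is a polynomial in $u_F$ by finite-dimensionality, so $u_F$ is a unit of $F[u_F]$. Therefore $u_F^N=1$, where $N$ is the product of the orders $p^m-1$ of the multiplicative groups of these fields. Each factor is prime to $p$, so $p\nmid N$.

**Step 4: lifting.** Proposition 7 for $H_F$ gives $\operatorname{Tr}(S_{H_F}^2)\neq0$ in $F$. This is the image of $\operatorname{Tr}(S^2)\in B$. So $\operatorname{Tr}(S^2)\neq0$ in $B\subset k$, and by Lemma 3 both $H$ and $H^*$ are semisimple. This proves Theorem 2 in every characteristic. $\square$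

## Four equivalent conditions

**Theorem 8.** For a finite-dimensional Hopf algebra $H$ over any field $k$, the following are equivalent:

(a) $u\in D(H)$ is semisimple;

(b) $H$ and $H^*$ are semisimple;

(c) $\operatorname{Tr}(S^2)\neq0$ in $k$;

(d) $u^N=1$ for some $N\ge1$ that is invertible in $k$.

**(a)$\Rightarrow$(b), (b)$\Leftrightarrow$(c), (d)$\Rightarrow$(a).** The first is Theorem 2 and the second is Lemma 3. For the third, if $N$ is invertible in $k$, then $t^N-1$ has distinct roots in $\bar k$.

**(b)$\Rightarrow$(a).** Semisimplicity of $H$ and $H^*$ passes to $\bar k$, because the conditions $\varepsilon(\Lambda)\neq0$ and $\lambda(1)\ne0$ do. We use a theorem without proof: a semisimple $H$ with $H^*$ semisimple has $S^2=\mathrm{id}$. This is due to Larson–Radford (Amer. J. Math. 110 (1988); J. Algebra 117 (1988)) in characteristic $0$ and to Etingof–Gelaki (IMRN 1998, no. 16) in characteristic $p$. Hence, by Lemma 3,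
$$\dim H=\operatorname{Tr}(S^2)\neq0\quad\text{in }k. \tag{12}$$
Also $S_D^2=\mathrm{id}$, because this holds on $H$ and on $H^{*\,\mathrm{cop}}$, which generate $D(H)$. So $\operatorname{Tr}(S_D^2)=(\dim H)^2\neq0$, and Lemma 3 over $\bar k$, applied to the Hopf algebra $D(H)\otimes\bar k$, shows that this algebra is semisimple. By (4), conjugation by $u$ is $S_D^2=\mathrm{id}$, so $u$ lies in the center of $D(H)\otimes\bar k$, which is isomorphic to $\bar k^m$ for some $m$. An element of $\bar k^m$ is a root of a polynomial with distinct roots, the roots being its different coordinates. The minimal polynomial of $u$ does not change when $k$ is enlarged to $\bar k$, so $u$ is semisimple over $k$.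

**(b)$\Rightarrow$(d).** Etingof–Gelaki (On the exponent of finite-dimensional Hopf algebras, Math. Res. Lett. 6 (1999)) prove that when $H$ and $H^*$ are semisimple, the order of $u$ divides $(\dim H)^3$. By (12), $\dim H$ is invertible in $k$. $\square$

In characteristic $0$, semisimplicity of $H$ and of $H^*$ are equivalent (Larson–Radford), so (b) may be replaced by "$H$ is semisimple", and $u$ has finite order (that is, $H$ has finite exponent) if and only if $H$ is semisimple. In characteristic $p$, if $H$ or $H^*$ is not semisimple and $u$ has finite order, then $p$ divides that order. For Sweedler's algebra we saw $u^{2m}=1+m\nu$ with $\nu\neq0$. An odd power of $u$ is never $1$, because $P_m(g)=g^m=g\neq\varepsilon(g)1$ for odd $m$. So $u$ has infinite order in characteristic $0$ and order $2p$ in odd characteristic $p$.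

## Factorizable Hopf algebras

The double is one quasitriangular Hopf algebra among many. Can $D(H)$ be replaced by another one?

**Definition (factorizable).** A finite-dimensional quasitriangular Hopf algebra $(A,R)$ is factorizable if, with $M=R_{21}R$, the map $A^*\to A$, $g\mapsto(g\otimes\mathrm{id})(M)$, is bijective.

For example, let $A=k[\mathbb Z/m]$, where $k$ contains a primitive $m$-th root of unity $\zeta$ and $m$ is invertible in $k$. Let $e_i$ be the idempotents on which a generator acts as $\zeta^i$; then $\Delta(e_i)=\sum_{a+b=i}e_a\otimes e_b$. The element $R=\sum_{i,j}\zeta^{ij}e_i\otimes e_j$ is invertible with inverse $\sum_{i,j}\zeta^{-ij}e_i\otimes e_j$. It satisfies (3): $(\Delta\otimes\mathrm{id})R=\sum\zeta^{(a+b)j}e_a\otimes e_b\otimes e_j=R_{13}R_{23}$, similarly for the second identity, and the third is clear since $A$ is commutative and cocommutative. Here $M=\sum\zeta^{2ij}e_i\otimes e_j$, and the map $A^*\to A$ has matrix $(\zeta^{2ij})$, a Vandermonde matrix that is invertible exactly when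 the powers $\zeta^{2i}$, $0\le i<m$, are distinct, that is, when $m$ is odd. So this $(A,R)$ is factorizable if and only if $m$ is odd.

**Theorem 9.** Let $(A,R)$ be a finite-dimensional factorizable Hopf algebra over a field. If $u_R=\sum S(R^{(2)})R^{(1)}\in A$ is semisimple, then $A$ and $A^*$ are semisimple.

The plan is to show that $D(A)\cong A\otimes A$ as algebras, in such a way that the Drinfeld element of $D(A)$ becomes a tensor product of two semisimple elements. Let $D=D(A)$, with $R$-matrix $R_D=\sum_ia_i\otimes a^i$ and Drinfeld element $u_D$.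

**Step 1: maps $D\to A$.** For a quasitriangular structure $R'$ on $A$ there is a Hopf algebra map $\pi_{R'}:D\to A$ with $\pi_{R'}|_A=\mathrm{id}$ and $\pi_{R'}(f)=(f\otimes\mathrm{id})(R')$ for $f\in A^*$ (Drinfeld; Radford, Minimal quasitriangular Hopf algebras, J. Algebra 157 (1993)). Let us check it. Put $\pi(fa)=\pi(f)a$. On $A^*$, $\pi$ is an algebra map: $\pi(ff')=(f\otimes f'\otimes\mathrm{id})(\Delta\otimes\mathrm{id})R'=(f\otimes f'\otimes\mathrm{id})(R'_{13}R'_{23})=\pi(f)\pi(f')$, and $\pi(\varepsilon)=1$. It respects (2): by $R'\Delta(a)=\Delta^{\mathrm{op}}(a)R'$,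
$$\sum f\big(S^{-1}(a_{(3)})R'^{(1)}a_{(1)}\big)R'^{(2)}a_{(2)}=\sum f\big(S^{-1}(a_{(3)})a_{(2)}R'^{(1)}\big)a_{(1)}R'^{(2)}=a\,\pi(f).$$
So $\pi$ is an algebra map on $D$. It is a coalgebra map on $A$. On $A^*$, $\varepsilon(\pi(f))=f(1)$, and
$$\Delta(\pi(f))=(f\otimes\mathrm{id}\otimes\mathrm{id})(R'_{13}R'_{12})=\pi(f_{(2)})\otimes\pi(f_{(1)})=(\pi\otimes\pi)\Delta_D(f).$$
Hence $\pi$ is a bialgebra map, and so a Hopf algebra map.

Let $\tilde R=R_{21}^{-1}$, a quasitriangular structure by (5), and put
$$\pi_1=\pi_R,\qquad\pi_2=\pi_{\tilde R},\qquad\theta=(\pi_1\otimes\pi_2)\Delta_D:D\to A\otimes A,$$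
an algebra map.

**Step 2: a formula for $\theta$.** For $a\in A$ we have $\theta(a)=\Delta(a)$. For $f\in A^*$, $\theta(f)=\pi_1(f_{(2)})\otimes\pi_2(f_{(1)})=(f\otimes\mathrm{id}\otimes\mathrm{id})(\tilde R_{13}R_{12})$. Since $(\mathrm{id}\otimes\Delta)(\tilde R)=\tilde R_{13}\tilde R_{12}$ and $\tilde R^{-1}=R_{21}$,
$$\tilde R_{13}R_{12}=(\mathrm{id}\otimes\Delta)(\tilde R)\cdot\big(\tilde R^{-1}R\big)_{12}=(\mathrm{id}\otimes\Delta)(\tilde R)\cdot M_{12}.$$
Therefore
$$\theta(af)=\sum f\big(\tilde R^{(1)}M^{(1)}\big)\,\Delta\big(a\tilde R^{(2)}\big)\,\big(M^{(2)}\otimes1\big). \tag{13}$$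

**Step 3: $\theta$ is bijective.** The map $A\otimes A^*\to D$, $a\otimes f\mapsto af$, is bijective: apply $S_D$ to the bijection $f\otimes a\mapsto fa$. By (13), $\theta$ composed with it is the composite of three maps, each bijective:

- $a\otimes f\mapsto\sum a\tilde R^{(2)}\otimes f(\tilde R^{(1)}\,?)$. The same formula with $\tilde R^{-1}$ is the inverse: if $\tilde R^{-1}=\sum P^{(1)}\otimes P^{(2)}$, the composite is $a\otimes f\mapsto\sum a\tilde R^{(2)}P^{(2)}\otimes f(\tilde R^{(1)}P^{(1)}\,?)=a\otimes f$, and likewise in the other order.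
- $b\otimes g\mapsto b\otimes(g\otimes\mathrm{id})(M)$, bijective by factorizability.
- $b\otimes y\mapsto\Delta(b)(y\otimes1)=b_{(1)}y\otimes b_{(2)}$, with inverse $y\otimes z\mapsto z_{(2)}\otimes S^{-1}(z_{(1)})y$. Indeed one composite is $b\otimes y\mapsto b_{(3)}\otimes S^{-1}(b_{(2)})b_{(1)}y=b\otimes y$, and the other is $y\otimes z\mapsto z_{(2)}S^{-1}(z_{(1)})y\otimes z_{(3)}=y\otimes z$.

**Step 4: the image of $u_D$.** We have
$$(\pi_1\otimes\pi_2)(R_D)=\sum_ia_i\otimes a^i(\tilde R^{(1)})\tilde R^{(2)}=\tilde R=R_{21}^{-1},\qquad(\pi_1\otimes\pi_2)\big((R_D)_{21}\big)=\sum_i\pi_1(a^i)\otimes a_i=R_{21}.$$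
So $(\pi_1\otimes\pi_2)\big((R_D)_{21}R_D\big)=R_{21}R_{21}^{-1}=1$. By (4), $\Delta(u_D)=\big((R_D)_{21}R_D\big)^{-1}(u_D\otimes u_D)$, hence $\theta(u_D)=\pi_1(u_D)\otimes\pi_2(u_D)$. As above, $(\pi_{R'}\otimes\pi_{R'})(R_D)=R'$, and $\pi_{R'}$ is a Hopf algebra map, so $\pi_{R'}(u_D)=u_{R'}$. Thus
$$\theta(u_D)=u_R\otimes u_{\tilde R} .$$

**Step 5: $u_{\tilde R}$ is semisimple.** By (5), $\tilde R=\sum R^{(2)}\otimes S(R^{(1)})$, so $u_{\tilde R}=\sum S^2(R^{(1)})R^{(2)}$. On the other hand, by (4) and $(S\otimes S)R=R$,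
$$S(u_R^{-1})=\sum S^3(R^{(1)})\,S(R^{(2)})=\sum S^2(R^{(1)})R^{(2)}=u_{\tilde R}.$$
Since $u_R$ is semisimple, so is $u_R^{-1}$. Since $S$ is an anti-automorphism, $S(u_R^{-1})$ satisfies the same polynomials as $u_R^{-1}$ and is semisimple.

**Step 6: conclusion.** In $A\otimes A$ the elements $u_R\otimes1$ and $1\otimes u_{\tilde R}$ are semisimple and commute. So left multiplications by them are simultaneously diagonalizable over $\bar k$, and their product $\theta(u_D)$ is semisimple. Since $\theta$ is an injective algebra map, $f(\theta(u_D))=0$ implies $f(u_D)=0$, so $u_D\in D(A)$ is semisimple. Theorem 2, applied to $A$, gives that $A$ and $A^*$ are semisimple. $\square$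

Factorizability cannot be dropped in Theorem 9. Take Sweedler's algebra in characteristic different from $2$ with
$$R=\tfrac12\,(1\otimes1+1\otimes g+g\otimes1-g\otimes g).$$
To check (3), put $e_0=\frac12(1+g)$ and $e_1=\frac12(1-g)$. Then $R=\sum_{i,j\in\{0,1\}}(-1)^{ij}e_i\otimes e_j$, so the first two identities of (3) hold as in the example above with $m=2$, $\zeta=-1$, and the third holds for $a=g$. For $a=x$ write $R=e_0\otimes1+e_1\otimes g=1\otimes e_0+g\otimes e_1$ and use $e_0x=xe_1$, $e_1x=xe_0$:
$$R(x\otimes1)=xe_1\otimes1+xe_0\otimes g=(x\otimes g)R,\qquad R(g\otimes x)=g\otimes xe_1+1\otimes xe_0=(1\otimes x)R .$$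
Adding, $R\,\Delta(x)=(x\otimes g+1\otimes x)R=\Delta^{\mathrm{op}}(x)R$. Now
$$u_R=\tfrac12\,(1+g+g-g^2)=g ,$$
which is semisimple since $g^2=1$ and $2\neq0$ in $k$; yet the algebra is not semisimple. Here $M=R_{21}R=R^2=1\otimes1$, so $f\mapsto(f\otimes\mathrm{id})(M)=f(1)1$ has rank one and $(A,R)$ is far from factorizable. The Drinfeld element of the double of the same algebra, as computed from Lemma 4, is not semisimple.
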